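# The Demazure envelope of the affinized cotangent bundle of $G/U$

Throughout, $k$ is an algebraically closed field of characteristic zero and $G$ is a connected reductive group over $k$. We fix a Borel subgroup $B$ and a maximal torus $T\subseteq B$, and put $U=[B,B]$. The opposite Borel subgroup containing $T$ is $\overline B$, and $\overline U=[\overline B,\overline B]$. Lie algebras are $\mathfrak g,\mathfrak b,\mathfrak t,\mathfrak u,\overline{\mathfrak b},\overline{\mathfrak u}$. The root system is $R$, with positive roots $R_+$ determined by $B$, and $W$ is the Weyl group. Put $N=|R_+|$ and $r=\dim\mathfrak t$.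

## 1. Invariant Weil restriction and the Demazure envelope

Let $\mathfrak c=\mathfrak t^*/\!/W=\mathrm{Spec}(\mathcal O(\mathfrak t^*)^W)$, with quotient map $q:\mathfrak t^*\to\mathfrak c$. The Chevalley isomorphism identifies $\mathfrak g^*/\!/G$ with $\mathfrak c$. For a scheme $S$ over $\mathfrak c$ write $S_{\mathfrak t^*}=S\times_{\mathfrak c}\mathfrak t^*$; the group $W$ acts on it through the second factor. For $G=SL_2$ we have $\mathcal O(\mathfrak t^*)=k[t]$, $W=\{1,t\mapsto -t\}$, and $\mathcal O(\mathfrak c)=k[t^2]$.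

**Definition 1.1 (invariant Weil restriction).** Let $X\to\mathfrak t^*$ be an affine scheme with a $W$-action making the structure map $W$-equivariant. The Weil restriction $\mathrm{Res}_qX$ of $X$ along $q$ carries an induced $W$-action along the fibres over $\mathfrak c$, and $\mathrm{Res}^W(X)$ is its scheme of $W$-fixed points. It represents the functor
$$S\longmapsto \mathrm{Hom}^W_{\mathfrak t^*}(\mathfrak t^*\times_{\mathfrak c}S,\;X)$$
on schemes over $\mathfrak c$, that is, $W$-equivariant morphisms over $\mathfrak t^*$, where $W$ acts on $\mathfrak t^*\times_{\mathfrak c}S$ through $\mathfrak t^*$.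

**Example 1.2.** Let $W=\{\pm1\}$ act on $\mathfrak t^*=\mathbb A^1$ with coordinate $t$ by $t\mapsto-t$, and let $X=\mathfrak t^*\times\mathbb A^1$, where the sign also acts on the second coordinate $y$ by $y\mapsto -y$. A $W$-equivariant morphism $\mathfrak t^*\times_{\mathfrak c}S\to X$ over $\mathfrak t^*$ is a function $y\in\mathcal O(S)\oplus t\,\mathcal O(S)$ that is anti-invariant, so $y=ta$ with $a\in\mathcal O(S)$. Hence $\mathrm{Res}^W(X)=\mathfrak c\times\mathbb A^1$ with coordinate $a=y/t$ on the second factor.

**Definition 1.3 (Demazure envelope).** Suppose in addition that $\mathcal O(\mathfrak t^*)=\mathrm{Sym}(\mathfrak t)\to\mathcal O(X)$ is injective ($X$ is dominant over $\mathfrak t^*$) and that $\mathcal O(X)$ is torsion free over $\mathrm{Sym}(\mathfrak t)$. Let $\Delta=\prod_{\alpha\in R_+}\check\alpha\in\mathcal O(\mathfrak t^*)$ be the product of the positive coroots and let $K$ be the fraction field of $\mathcal O(\mathfrak t^*)$. The Demazure envelope $E(X)$ is the subalgebra of $K\otimes_{\mathcal O(\mathfrak t^*)}\mathcal O(X)$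 generated by $\mathcal O(X)$ and the elements $f/\Delta$ with $f\in\mathcal O(X)^{\mathrm{sign}}$, the sign-isotypic part of $\mathcal O(X)$. It is stable under the diagonal $W$-action, and $E(X)^W$ is an $\mathcal O(\mathfrak c)$-algebra.

**Example 1.4.** For $X$ as in Example 1.2, $\Delta$ is a multiple of $t$. The sign part of $k[t,y]$ consists of the polynomials of odd total degree, that is, $t\,P+y\,P'$ with $P,P'$ of even total degree. So $E(X)=k[t,y/t]$ and $E(X)^W=k[t^2,y/t]$, which is $\mathcal O(\mathrm{Res}^W(X))$. At the other extreme, let $X=Z\times_{\mathfrak c}\mathfrak t^*$ with $\mathcal O(Z)$ torsion free over $\mathcal O(\mathfrak c)$ and $\mathcal O(\mathfrak c)\to \mathcal O(Z)$ injective. Since $\mathcal O(\mathfrak t^*)^{\mathrm{sign}}=\Delta\,\mathcal O(\mathfrak t^*)^W$, the sign part of $\mathcal O(X)$ is $\Delta\,\mathcal O(Z)$, so $E(X)=\mathcal O(X)$ and $E(X)^W=\mathcal O(Z)$.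

(The identity $\mathcal O(\mathfrak t^*)^{\mathrm{sign}}=\Delta\,\mathcal O(\mathfrak t^*)^W$ holds because an anti-invariant polynomial vanishes on every reflection hyperplane, hence is divisible by $\Delta$, and $\Delta$ is itself anti-invariant.)

**Quoted fact 1.5.** Suppose also that $X$ is integral. The inclusion $\mathcal O(X)\subseteq E(X)$ gives a $W$-equivariant morphism $\mathrm{Spec}\,E(X)\to X$ over $\mathfrak t^*$. One has $\mathrm{Spec}\,E(X)\cong\mathfrak t^*\times_{\mathfrak c}\mathrm{Spec}(E(X)^W)$, $W$-equivariantly, so the representing property yields a morphism $\mathrm{Spec}(E(X)^W)\to\mathrm{Res}^W(X)$. This morphism identifies $\mathrm{Spec}(E(X)^W)$ with an irreducible component of $\mathrm{Res}^W(X)$, denoted $\mathrm{Res}^W_\circ(X)$. So $\mathcal O(\mathrm{Res}^W_\circ(X))\cong E(X)^W$. We use this without proof.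

## 2. The cotangent bundle of $G/U$ and the Whittaker cotangent bundle

**Conventions.** Fix a nondegenerate $G$-invariant symmetric form $(\cdot,\cdot)$ on $\mathfrak g$ and use it to identify $\mathfrak g^*=\mathfrak g$ and $\mathfrak t^*=\mathfrak t$. Then $\mathfrak u^\perp=\mathfrak b$ and $\overline{\mathfrak u}^\perp=\overline{\mathfrak b}$. Let $(e_\alpha,h_\alpha,f_\alpha)$ be standard $\mathfrak{sl}_2$-triples. The coroot $\check\alpha$ becomes the function $s\mapsto(s,h_\alpha)=([s,e_\alpha],f_\alpha)=(e_\alpha,f_\alpha)\,\alpha(s)$ on $\mathfrak t$, a nonzero multiple of $\alpha$. So $\Delta=\prod_{\alpha>0}\alpha$ up to an irrelevant scalar. $W$ acts on functions on $\mathfrak t$ by $(wF)(s)=F(w^{-1}s)$. For $SL_2$ we use the trace form, $s=\mathrm{diag}(t,-t)$, the standard basis $v_+,v_-$ of $k^2$, and the standard basis $E_0,H_0,F_0$ of $\mathfrak{sl}_2$; so $\alpha(s)=2t$.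

**Definition 2.1.** $X:=\overline{T^*(G/U)}=\mathrm{Spec}\,\mathcal O(T^*(G/U))$ is the affinization of the cotangent bundle of $G/U$. In the left trivialization of $T^*G$,
$$T^*(G/U)=G\times_U\mathfrak b,\qquad [gu,x]=[g,\mathrm{Ad}_ux].$$
The moment map for the right action of $T$ on $G/U$ is $[g,x]\mapsto x\bmod\mathfrak u\in\mathfrak b/\mathfrak u=\mathfrak t$; it factors through $X$ and makes $X$ a scheme over $\mathfrak t$. It is integral, dominant over $\mathfrak t$, and $\mathcal O(X)$ is torsion free over $\mathcal O(\mathfrak t)$.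

**Example 2.2.** For $SL_2$ we have $G/U=k^2\setminus0$, so $T^*(G/U)=(k^2\setminus0)\times k^2$ and $X=k^2\times k^2$. Let $\omega$ be the symplectic form on $k^2$ with $\omega(v_+,v_-)=1$. The point $[g,x]$ with $x=tH_0+rE_0$ corresponds to $(v,w)=(gv_+,\,g(rv_+-2tv_-))$, where $w$ stands for the covector $\omega(w,\cdot)$; the map to $\mathfrak t$ is $t=\frac12\omega(w,v)$. (This is a case of the description that follows.)

**Definition 2.3 (quasi-classical Gelfand–Graev action; see Ginzburg–Riche, "Differential operators on basic affine space and the affine Grassmannian").** Let $[G,G]$ be simply connected and $\alpha$ a simple root, with minimal parabolic $P_\alpha\supseteq B$. Then $Q=[P_\alpha,P_\alpha]=SL_2^\alpha\ltimes U_{P_\alpha}$ acts on $M=k^2=\langle v_+,v_-\rangle$ through $SL_2^\alpha$, with $e_\alpha v_+=0$ and $f_\alpha v_+=v_-$. The stabilizer of $v_+$ in $Q$ is $U$, and $Q/U=M\setminus 0$. So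
$$G/U=G\times_Q(M\setminus0)\ \subset\ Y=G\times_QM .$$
Choose a symplectic form $\omega_\alpha=\omega$ on $M$; this is the normalization on which the action depends. It identifies $T^*M=M\times M$, where $(v,w)$ stands for $(v,\omega(w,\cdot))$. Now $T^*Y$ is obtained from $T^*(G\times M)$ by imposing that the moment map for $Q$ vanishes and dividing by $Q$. The infinitesimal action of $\zeta\in\mathrm{Lie}\,Q$ at $(g,v)$ is minus the left-invariant field of $\zeta$ on $G$ together with $\zeta v$ on $M$, so
$$T^*Y=\{(g,x,v,w)\in G\times\mathfrak g\times M\times M:\ (x,\zeta)=\omega(w,\zeta v)\ \ \forall\,\zeta\in\mathrm{Lie}\,Q\}/Q,\tag{1}$$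
with $\mathfrak q\cdot(g,x,v,w)=(g\mathfrak q^{-1},\mathrm{Ad}_{\mathfrak q}x,\mathfrak qv,\mathfrak qw)$ for $\mathfrak q\in Q$. Since $\mathrm{Lie}\,Q$ acts on $M$ by elements of $\mathfrak{sp}(\omega)$, we have $\omega(w,\zeta v)=-\omega(\zeta w,v)=\omega(v,\zeta w)$. So the swap $v\leftrightarrow w$ preserves the condition in (1) and commutes with $Q$; it defines an automorphism $F_\alpha$ of $T^*Y$. The locus $v=0$ is the restriction of the bundle $T^*Y$ to the zero section of $Y\to G/Q$, so it has codimension $2$ in the smooth variety $T^*Y$, and its complement is $T^*(G/U)$. Hence $\mathcal O(T^*Y)=\mathcal O(T^*(G/U))=\mathcal O(X)$, and $F_\alpha$ acts on $X$. The simple reflection $s_\alpha$ acts on $X$ by $F_\alpha$.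

The swap is the symbol of a Fourier transform along the fibres $M$. With $\hat\phi(w)=\int\phi(v)e^{\omega(v,w)}dv$, integration by parts gives $\widehat{\partial_a\phi}=\omega(\cdot,a)\hat\phi$, and differentiation under the integral gives $\widehat{\omega(\cdot,a)\phi}=\partial_a\hat\phi$. The operators $\partial_a$ and $\omega(\cdot,a)$ have symbols $\omega(w,a)$ and $\omega(v,a)$, so exchanging them is exchanging $v$ and $w$.

**Example 2.4.** For $SL_2$ we have $Q=G$ and $Y=M$, and the action on $X=k^2\times k^2$ is $(v,w)\mapsto(w,v)$. It sends $t=\frac12\omega(w,v)$ to $-t$, as it should.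

**Definition 2.5 (Whittaker cotangent bundle).** Let $\psi:\overline{\mathfrak u}\to\mathbb G_a$ be a nondegenerate character and $T^\psi(G/\overline U)=(T^*G\times_{\overline{\mathfrak u}^*}\{\psi\})/\overline U$. It is a scheme over $\mathfrak c$ through the moment map to $\mathfrak g^*$ for the remaining $G$-action.

Such a $\psi$ is $(e,\cdot)$ for $e=\sum_{\alpha\text{ simple}}c_\alpha e_\alpha$ with all $c_\alpha\neq0$, so $T^\psi(G/\overline U)=G\times_{\overline U}(e+\overline{\mathfrak b})$. Let $2\rho^\vee$ be the sum of the positive coroots, let $f\in\overline{\mathfrak u}$ be such that $(e,2\rho^\vee,f)$ is an $\mathfrak{sl}_2$-triple, and put $\mathcal S=e+\mathfrak g^f$. *Kostant's theorem* says that $\overline U\times\mathcal S\to e+\overline{\mathfrak b}$, $(u,x)\mapsto\mathrm{Ad}_ux$, is an isomorphism and that $\mathcal S\to\mathfrak g/\!/G=\mathfrak c$ is an isomorphism. Therefore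
$$T^\psi(G/\overline U)\cong G\times\mathcal S\cong G\times\mathfrak c,\qquad T^\psi(G/\overline U)_{\mathfrak t}\cong G\times\mathfrak t,$$
$G$-equivariantly, with $W$ acting on the factor $\mathfrak t$ only.

**Definition 2.6 (the map $\kappa$).** For $s\in\mathfrak t$ write
$$e+s=\mathrm{Ad}(u(s))\,\sigma(s),\qquad u(s)\in\overline U,\ \sigma(s)\in\mathcal S.\tag{2}$$
By Kostant's theorem $u$ and $\sigma$ are morphisms in $s$. As $e+s\in\mathfrak b$ has the same invariants as $s$, the point $\sigma(s)$ is the point of $\mathcal S$ over $q(s)$; so it depends only on $q(s)$, and $\sigma\in\mathfrak g\otimes\mathcal O(\mathfrak c)$. Also $\sigma(0)=e$ and $u(0)=1$. The Ginzburg–Kazhdan map is the $G$-equivariant morphism over $\mathfrak t$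
$$\kappa:G\times\mathfrak t\to G\times_U\mathfrak b,\qquad\kappa(g,s)=[g\,u(s)^{-1},\,e+s].\tag{3}$$

**Example 2.7.** For $SL_2$ and $e=E_0$, (2) reads
$$\begin{pmatrix}t&1\\0&-t\end{pmatrix}=\begin{pmatrix}1&0\\-t&1\end{pmatrix}\begin{pmatrix}0&1\\t^2&0\end{pmatrix}\begin{pmatrix}1&0\\t&1\end{pmatrix},\qquad u(s)^{-1}=\begin{pmatrix}1&0\\t&1\end{pmatrix}.$$
Let $\eta=gv_+$ and $\theta=gv_-$ be the columns of $g$. In the coordinates of Example 2.2 (with $r=1$), $v=g u(s)^{-1}v_+=\eta+t\theta$ and $w=gu(s)^{-1}(v_+-2tv_-)=\eta-t\theta$. So $\kappa(g,s)=(\eta+t\theta,\ \eta-t\theta)$.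

**Choice of $\psi$.** We choose $e$, that is $\psi$, to match the normalization of the Gelfand–Graev action:
$$\omega_\alpha(v_+,v_-)=c_\alpha(e_\alpha,f_\alpha)\qquad(\alpha\text{ simple}).\tag{4}$$
(Examples 2.2 and 2.7 are matched.) Nothing is lost: for every nondegenerate $\psi'$ there is a $G$-equivariant isomorphism $T^{\psi'}(G/\overline U)\cong G\times\mathfrak c$ over $\mathfrak c$, so a statement about the isomorphism class of $T^\psi(G/\overline U)$ over $\mathfrak c$ for one $\psi$ holds for all.

**General $G$.** Let $\tilde G=Z(G)^\circ\times G_{sc}\to G$ be the central isogeny, with $G_{sc}$ the simply connected cover of $[G,G]$, and let $\Gamma$ be its finite kernel. The unipotent group $U$ is the same for both. If a central $\gamma\in\Gamma$ fixes $gU$, then $\gamma\in U$, so $\gamma=1$; thus $\Gamma$ acts freely by left translations on $\tilde G/U$. It follows that $T^*(G/U)=T^*(\tilde G/U)/\Gamma$ and $\mathcal O(X_G)=\mathcal O(X_{\tilde G})^\Gamma$. The automorphisms $F_\alpha$ commute with left translations, so $W$ acts on $\mathcal O(X_G)$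 by restriction. This is the $W$-action we use for general $G$. For instance, $\mathcal O(X_{PGL_2})$ consists of the even polynomials in $(v,w)\in k^2\times k^2$, with $W$ acting by the swap.

## 3. When is $E(X)$ equal to $\mathcal O(G\times\mathfrak t)$?

The map $\kappa$ is a $W$-equivariant birational map from $G\times\mathfrak t$ to $X$; we prove this in Section 5. So $\mathcal O(X)\subseteq\mathcal O(G\times\mathfrak t)$, and the envelope adds to $\mathcal O(X)$ the quotients of anti-invariants by $\Delta$. Do these few fractions fill all of $\mathcal O(G\times\mathfrak t)$? The question is from Tom Gannon and Victor Ginzburg, "The coordinate ring of the universal centralizer via Demazure operators", arXiv:2604.25842 (2026). It asks whether, for $[G,G]$ simply connected, $\mathrm{Res}^W_\circ(X)\cong T^\psi(G/\overline U)$ over $\mathfrak c$, equivalently $E(X)\cong\mathcal O(T^\psi(G/\overline U)_{\mathfrak t^*})\cong\mathcal O(G\times\mathfrak t^*)$ as $W$-equivariant $\mathrm{Sym}(\mathfrak t)$-algebras. The answer is yes.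

**Theorem A.** Let $[G,G]$ be simply connected. Then there is an isomorphism $E(X)\cong\mathcal O(T^\psi(G/\overline U)_{\mathfrak t^*})\cong\mathcal O(G\times\mathfrak t^*)$ of $\mathrm{Sym}(\mathfrak t)$-algebras. It is equivariant for $G$ and for $W$, where $W$ acts on the right-hand side through the second factor of $T^\psi(G/\overline U)\times_{\mathfrak c}\mathfrak t^*$. Hence $\mathrm{Res}^W_\circ(X)\cong T^\psi(G/\overline U)$ over $\mathfrak c$.

The isomorphism is induced by $\kappa$: it embeds $E(X)$ into $\mathcal O(G\times\mathfrak t)$, and we show that the image is everything.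

**Theorem B.** For an arbitrary connected reductive $G$ (with the $W$-action on $\mathcal O(X)$ from Section 2) the following are equivalent:

1. $E(X)=\mathcal O(G\times\mathfrak t^*)$ via $\kappa^*$;
1′. there is some $G$-equivariant isomorphism of $\mathrm{Sym}(\mathfrak t)$-algebras $E(X)\cong\mathcal O(G\times\mathfrak t^*)$;
2. no coroot is divisible by $2$ in $X_*(T)$;
3. $G$ has no direct factor isomorphic to $SO_{2n+1}$, $n\ge1$ (with $SO_3=PGL_2$).

**Theorem A follows from (2)⇒(1).** Let $[G,G]$ be simply connected. Then $X_*(T\cap[G,G])=\mathbb ZR^\vee$, with the simple coroots as a $\mathbb Z$-basis. It is saturated in $X_*(T)$, because $T/(T\cap[G,G])$ is a torus. So no simple coroot lies in $2X_*(T)$. Every coroot is $W$-conjugate to a simple one, so (2) holds. Granting (2)⇒(1), the identification given by $\kappa^*$ is $\mathrm{Sym}(\mathfrak t)$-linear and equivariant for $G$ and $W$, and Fact 1.5 gives $\mathcal O(\mathrm{Res}^W_\circ(X))\cong E(X)^W=\mathcal O(G\times\mathfrak c)\cong\mathcal O(T^\psi(G/\overline U))$ over $\mathcal O(\mathfrak c)$;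 both schemes are affine. By the remark after (4), the conclusion holds for every $\psi$.

Sections 5–12 prove (2)⇒(1), and Sections 13–14 prove the rest of Theorem B.

## 4. Tori, $SL_2$ and $PGL_2$ by hand

**$G=T$.** Here $W=1$, $\Delta=1$, $U=1$, and $X=T^*T=T\times\mathfrak t^*$. So $E(X)=\mathcal O(T\times\mathfrak t^*)$.

**$G=SL_2$.** By Example 2.7, $\mathcal O(X)=k[v_1,v_2,w_1,w_2]$ sits in $\mathcal O(SL_2\times\mathfrak t)=k[\eta_i,\theta_i,t]/(\omega(\eta,\theta)-1)$ by $v=\eta+t\theta$, $w=\eta-t\theta$. The group $W$ fixes $\eta,\theta$ and sends $t\mapsto-t$, which is the swap of $v$ and $w$. Now $v_i-w_i=2t\theta_i$ is anti-invariant and $\Delta=2t$ up to a scalar, so $\theta_i\in E(X)$. Also $\eta_i=\frac12(v_i+w_i)$ and $t=\frac12\omega(w,v)$ lie in $\mathcal O(X)$. Hence $E(X)\supseteq\mathcal O(SL_2\times\mathfrak t)$. Conversely, an anti-invariant in $\mathcal O(SL_2)\otimes k[t]$ is odd in $t$, hence divisible by $t$, so $E(X)\subseteq\mathcal O(SL_2\times\mathfrak t)$. Equality holds.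

**$G=PGL_2$.** Put $\tau=t\theta$, so that $k[v,w]=k[\eta_1,\eta_2,\tau_1,\tau_2]$ is a polynomial ring on which $W$ acts by $\tau\mapsto-\tau$. The even part is spanned by monomials $\eta^A\tau^B$ with $|A|+|B|$ even, and its anti-invariants by those with $|B|$ odd. Then $|A|$ is odd as well. Dividing by $t$ gives $t^{|B|-1}\eta^A\theta^B$ with $|A|\ge1$. Restrict to $t=0$. The generators from $\mathcal O(X)$ become $\eta^A$ with $|A|$ even or $0$, and the fractions become $\eta^A\theta_j$ with $|A|$ odd, or $0$. Grade $\mathcal O(SL_2)$ by $\deg\eta_i=1$, $\deg\theta_i=-1$, which is compatible with $\omega(\eta,\theta)=1$. All restricted generators have degree $\ge0$, whereas $\theta_1^2\in\mathcal O(PGL_2)$ is nonzero of degree $-2$. So $E(X)\ne\mathcal O(PGL_2\times\mathfrak t)$. The single $\theta_j$, which settled $SL_2$, is not available for $PGL_2$.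

## 5. $\kappa$ is birational and $W$-equivariant

**Lemma 5.1.** (a) Let $\mathsf N\subseteq U$ be a closed connected subgroup and $x\in\mathfrak b$ such that $\mathrm{Ad}(\mathsf N)$ preserves $x+\mathfrak n$ and $\mathrm{ad}\,x$ is invertible on $\mathfrak n=\mathrm{Lie}\,\mathsf N$. Then $\mathsf N\to x+\mathfrak n$, $n\mapsto\mathrm{Ad}_nx$, is bijective. (b) If $x=x_s$ depends algebraically on $s$ in a smooth irreducible variety $S$ and satisfies this for all $s$, then $\mathsf N\times S\to\{(y,s):y\in x_s+\mathfrak n\}$, $(n,s)\mapsto(\mathrm{Ad}_nx_s,s)$, is an isomorphism.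

*Proof.* (a) The stabilizer of $x$ in $\mathsf N$ has Lie algebra $\{y\in\mathfrak n:[y,x]=0\}=0$. It is a unipotent group in characteristic $0$, hence connected, hence trivial. So the orbit has dimension $\dim\mathfrak n$. Orbits of a unipotent group on an affine variety are closed (Kostant–Rosenlicht). So the orbit is all of $x+\mathfrak n$. (b) The map is a bijective morphism of smooth irreducible varieties in characteristic $0$, hence birational, hence an isomorphism by Zariski's main theorem. $\square$

**Step 1: $\kappa$ is an isomorphism over $\mathfrak t_{reg}$.** The purpose is to embed $\mathcal O(X)$ in $\mathcal O(G\times\mathfrak t)$. Apply 5.1(b) with $\mathsf N=U$, $x_s=s\in\mathfrak t_{reg}$. It shows that $(g,s)\mapsto[g,s]$ is an isomorphism $G\times\mathfrak t_{reg}\cong T^*(G/U)|_{\mathfrak t_{reg}}$ and that $e+s=\mathrm{Ad}(n(s))s$ for a morphism $n:\mathfrak t_{reg}\to U$. Over $\mathfrak t_{reg}$,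
$$\kappa(g,s)=[g\,u(s)^{-1},\mathrm{Ad}(n(s))s]=[g\,u(s)^{-1}n(s),s],$$
which is an isomorphism. So $\kappa$ is birational and $\kappa^*:\mathcal O(X)\hookrightarrow\mathcal O(G\times\mathfrak t)$ is injective. We also record: *for $s\in\mathfrak t_{reg}$, $\sigma(s)$ is conjugate to $e+s$, hence to $s$.*

**Step 2: $\kappa$ is $W$-equivariant when $[G,G]$ is simply connected.** The purpose is to replace the Gelfand–Graev action by the action on the factor $\mathfrak t$. Let $\alpha$ be simple. A point $[g,x]\in G\times_U\mathfrak b$ corresponds in (1) to $v=v_+$ and the $w$ with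
$$\omega(w,v_-)=(x,f_\alpha),\qquad\omega(w,v_+)=(x,h_\alpha)$$
(take $\zeta=f_\alpha,h_\alpha$). For $x=e+s$ these values are $c_\alpha(e_\alpha,f_\alpha)$ and $\alpha(s)(e_\alpha,f_\alpha)$. By (4), writing $w=av_++bv_-$, the first equation gives $a=1$ and the second gives $b=-\alpha(s)/c_\alpha$. So
$$w=v_+-yv_-=\exp(-yf_\alpha)v_+,\qquad y=\alpha(s)/c_\alpha.$$
From $[f_\alpha,e]=-c_\alpha h_\alpha$, $[f_\alpha,s]=\alpha(s)f_\alpha$ and $[f_\alpha,[f_\alpha,e]]=-2c_\alpha f_\alpha$ we get
$$\mathrm{Ad}(\exp(yf_\alpha))(e+s)=e+s-yc_\alpha h_\alpha+(y\alpha(s)-c_\alpha y^2)f_\alpha=e+s-\alpha(s)h_\alpha=e+s_\alpha s .\tag{5}$$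
So $e+s_\alpha s=\mathrm{Ad}(\exp(yf_\alpha)u(s))\sigma(s)$ with $\sigma(s)=\sigma(s_\alpha s)$, and uniqueness in (2) gives $u(s_\alpha s)=\exp(yf_\alpha)u(s)$. With $g_1=g\,u(s)^{-1}$, swap $v_+$ and $w$ and then act by $\exp(yf_\alpha)\in Q$:
$$F_\alpha\kappa(g,s)=[g_1,e+s;\,w,v_+]=[g_1e^{-yf_\alpha},\,e+s_\alpha s;\;v_+,\,e^{yf_\alpha}v_+]=\kappa(g,s_\alpha s).$$
The last equality holds because $g_1e^{-yf_\alpha}=g\,u(s_\alpha s)^{-1}$, and a point with first vector $v_+$ is determined by its first two entries. So $\kappa$ is $W$-equivariant. In particular, as $\kappa^*$ is injective, the $F_\alpha$ act on $\mathcal O(X)$ as the restrictions of the reflections $s_\alpha$, and so satisfy the relations of $W$.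

**Step 3: general $G$.** The purpose is to have the same statement for Theorem B. The map $\kappa$ for $\tilde G$ is $\tilde G$-equivariant, so it descends modulo $\Gamma$, and it descends to $\kappa$ for $G$ because the formulas for $u(s)$ and $e+s$ are the same. Hence $\kappa$ is $W$-equivariant for the action fixed in Section 2. As $\kappa^*$ is injective, this is the only $W$-action on $\mathcal O(X)$ with this property.

## 6. The envelope inside $\mathcal O(G\times\mathfrak t)$: multiplicity modules and grading

From now on $\mathcal O(X)\subseteq\mathcal O(G\times\mathfrak t)=\mathcal O(G)\otimes\mathcal O(\mathfrak t)$ through $\kappa^*$; it is stable under left translations by $G$ and under $W$.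

**Step 1: the easy inclusion.** We show $E(X)\subseteq\mathcal O(G\times\mathfrak t)$. By flatness of $K$ over $\mathcal O(\mathfrak t)$, $K\otimes\mathcal O(X)$ embeds in $K\otimes\mathcal O(G\times\mathfrak t)$. Since $W$ acts only on $\mathcal O(\mathfrak t)$ and $\mathcal O(\mathfrak t)^{\mathrm{sign}}=\Delta\,\mathcal O(\mathfrak t)^W$, every $f\in\mathcal O(X)^{\mathrm{sign}}$ lies in $\Delta\cdot\mathcal O(G)\otimes\mathcal O(\mathfrak t)^W$. Hence
$$E:=E(X)\subseteq\mathcal O(G\times\mathfrak t),\qquad E^W\subseteq\mathcal O(G\times\mathfrak c),$$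
and $E$ is stable under $W$ and left translations by $G$.

**Step 2: splitting off $G$.** This turns the problem into one about submodules of $V\otimes\mathcal O(\mathfrak t)$. For a finite-dimensional $G$-module $V$ let
$$E_V=\{F\in V\otimes\mathcal O(\mathfrak t):\ \big((g,s)\mapsto\xi(gF(s))\big)\in E\ \text{ for all }\xi\in V^*\}.$$
As $\mathcal O(G)=\bigoplus_{V\,irr}V^*\otimes V$, with $\xi\otimes v$ the function $g\mapsto\xi(gv)$ and left translations acting on $V^*$, we get $E=\bigoplus_{V\,irr}V^*\otimes E_V$ and $E^W=\bigoplus_{V\,irr}V^*\otimes E_V^W$. Similarly $\mathcal O(X)=\bigoplus_{V\,irr}V^*\otimes M_V$. A function $\xi(g\,m(x))$ is well defined on $G\times_U\mathfrak b$ exactly when $m:\mathfrak b\to V$ is $U$-equivariant, and its pullback under $\kappa$ is $\xi(g\,u(s)^{-1}m(e+s))$. So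
$$M_V=\{\tilde m:\ \tilde m(s)=u(s)^{-1}m(e+s),\ m\in\mathrm{Mor}_U(\mathfrak b,V)\}\subseteq V\otimes\mathcal O(\mathfrak t).\tag{6}$$
$M_V$ is a $W$-stable $\mathcal O(\mathfrak t)$-submodule (functions of $x\bmod\mathfrak u$ are $U$-invariant). Elements of $M_V$, and elements of $M_V^{\mathrm{sign}}$ divided by $\Delta$, lie in $E_V$.

**Step 3: the grading.** We need a grading for Nakayama's lemma and for counting degrees. Give $v_\mu\otimes p$, with $v_\mu$ of weight $\mu$ and $p\in\mathcal O(\mathfrak t)_d$, the degree $\langle\mu,\rho^\vee\rangle+d\in\frac12\mathbb Z$. Let $\gamma=2\rho^\vee:\mathbb G_m\to T$; the operator $(z*F)(s)=\gamma(z)F(z^2s)$ is multiplication by $z^{2d}$ on elements of degree $d$. The map $z^2\mathrm{Ad}(\gamma(z)^{-1})$ fixes $e$, sends $e+s$ to $e+z^2s$, and preserves $\mathcal S$. Apply it to (2):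
$$e+z^2s=\mathrm{Ad}\big(\gamma(z)^{-1}u(s)\gamma(z)\big)\big(z^2\mathrm{Ad}(\gamma(z)^{-1})\sigma(s)\big).$$
By uniqueness,
$$u(z^2s)=\gamma(z)^{-1}u(s)\gamma(z),\qquad\sigma(z^2s)=z^2\,\mathrm{Ad}(\gamma(z)^{-1})\sigma(s).\tag{7}$$
Hence $(z*\tilde m)(s)=\gamma(z)u(z^2s)^{-1}m(e+z^2s)=u(s)^{-1}m'(e+s)$ with $m'(x)=\gamma(z)\,m(z^2\mathrm{Ad}(\gamma(z)^{-1})x)$. This $m'$ is $U$-equivariant: $m'(\mathrm{Ad}_ux)=\gamma(z)\cdot\gamma(z)^{-1}u\gamma(z)\cdot m(z^2\mathrm{Ad}(\gamma(z)^{-1})x)=u\,m'(x)$. So $M_V$ is graded. The operators $z*$ come from the algebra automorphisms $F(g,s)\mapsto F(g\gamma(z),z^2s)$ of $\mathcal O(G\times\mathfrak t)$. These preserve $\mathcal O(X)$, commute with $W$, and scale $\Delta$; so they preserve $E$. Therefore $E_V$ and $E_V^W$ are graded.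

## 7. From root hyperplanes to the point $0\in\mathfrak c$

The first thing to try is localization on $\mathfrak t$. Over $\mathfrak t_{reg}$ the modules $E_V$ and $V\otimes\mathcal O(\mathfrak t)$ agree by Section 5. So one would check the generic points of the root hyperplanes, where only one root vanishes and the computation resembles the one for $SL_2$. Suppose this check succeeds. Then $E_V\subseteq V\otimes\mathcal O(\mathfrak t)$ agree outside codimension $2$. To conclude equality one needs $E_V$ to be reflexive; compare $(x,y)\subset k[x,y]$, which agrees with $k[x,y]$ off the origin. But $E$ is defined by generators of an algebra, and nothing in the construction makes $E_V$ reflexive. This is where the approach stops: a proof has to look at the points where many roots vanish at once. The grading says that one such point suffices, the worst one, $s=0$.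

Let $A\subseteq\mathcal O(G)$ be the image of $E^W$ under restriction to $G\times\{0\}$; it is a $G$-stable subalgebra. For a finite-dimensional $G$-module $V$ put $A_V=\{v\in V:(g\mapsto\xi(gv))\in A\ \ \forall\xi\in V^*\}$.

**Proposition 7.1.** (a) If $F\in E_V^W$ then $F(0)\in A_V$; for $V$ irreducible, $A_V=\{F(0):F\in E_V^W\}$.
(b) For a $G$-map $\pi:V\to V'$,
$$\pi(A_V)\subseteq A_{V'},\qquad A_V\otimes A_{V'}\subseteq A_{V\otimes V'}.\tag{8}$$
(c) If $A=\mathcal O(G)$ then $E=\mathcal O(G\times\mathfrak t)$.

*Proof.* (a) The first claim is the definition; the second follows from $E^W=\bigoplus V^*\otimes E^W_V$. (b) The first part holds since $\xi'(g\pi(v))=(\xi'\circ\pi)(gv)$. The second holds because $(\xi\otimes\xi')(g(v\otimes v'))=\xi(gv)\,\xi'(gv')$, functionals $\xi\otimes\xi'$ span $(V\otimes V')^*$, and $A$ is an algebra. (c) Let $V$ be irreducible. The quotient $(V\otimes\mathcal O(\mathfrak c))/E_V^W$ is a finitely generated graded $\mathcal O(\mathfrak c)$-module, bounded below. Modulo the ideal $\mathcal O(\mathfrak c)_+$ of positive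 degree it becomes $V/A_V=0$. By graded Nakayama it is $0$. So $E^W=\mathcal O(G\times\mathfrak c)$ and $E\supseteq\mathcal O(\mathfrak t)E^W=\mathcal O(G\times\mathfrak t)$. $\square$

So for (2)⇒(1) we must show $A=\mathcal O(G)$. By (8) we only need $A_V=V$ for enough modules $V$ to generate $\mathcal O(G)$.

## 8. Expanding a highest weight vector over the invariants

For $SL_2$ and $V=k^2$, the vector $u(s)^{-1}v_+=v_++tv_-$ lies in $M_V$. Its coefficients over $k[t^2]$ in the basis $1,t$ are $v_+$ and $v_-$, and each is an anti-invariant divided by $\Delta$. We do the same for every irreducible $V$. Let $J=\sum_w\mathrm{sgn}(w)\,w$.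

**8.1. Degrees.** Let $W'\subseteq W$ be a subgroup generated by reflections, with $N'$ reflections. By Chevalley's theorem $\mathcal O(\mathfrak t)^{W'}$ is a polynomial ring in $r$ homogeneous generators of degrees $d_i'$ with $\sum(d_i'-1)=N'$ and $\prod d_i'=|W'|$; let $d_i$ be the degrees for $W$. Being Cohen–Macaulay and finite over the polynomial ring $\mathcal O(\mathfrak t)^W$, the ring $\mathcal O(\mathfrak t)^{W'}$ is graded free over it. The degrees of a homogeneous basis are counted by
$$H(t)=\prod_{i=1}^r\frac{1-t^{d_i}}{1-t^{d_i'}},\qquad H(t)=t^{N-N'}H(1/t),\qquad H(1)=|W/W'|.$$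
So the degrees sum to $H'(1)=\frac12|W/W'|(N-N')$. Likewise $\mathcal O(\mathfrak t)$ is graded free over $\mathcal O(\mathfrak t)^{W'}$, with a basis containing $1$.

**Lemma 8.2.** The $\mathcal O(\mathfrak t)^W$-bilinear pairing $(p,q)\mapsto J(pq)/\Delta\in\mathcal O(\mathfrak t)^W$ on $\mathcal O(\mathfrak t)$ is perfect.

*Proof.* Let $b_1,\dots,b_{|W|}$ be a homogeneous $\mathcal O(\mathfrak t)^W$-basis of $\mathcal O(\mathfrak t)$; by 8.1 with $W'=1$, $\sum\deg b_i=|W|N/2$. Let $\mathcal M=(wb_i)_{w,i}$. The Gram matrix has entries $\sum_w(wb_i)\frac{\mathrm{sgn}(w)}{\Delta}(wb_j)$, so its determinant is $\det(\mathcal M)^2\prod_w(\mathrm{sgn}(w)/\Delta)$, homogeneous of degree $|W|N-|W|N=0$. It is nonzero, since $\det\mathcal M\ne0$ for a basis of the Galois extension $k(\mathfrak t)/k(\mathfrak t)^W$. So it is a nonzero constant. $\square$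

Let $V=V_\lambda$ be irreducible with highest weight vector $v_\lambda$.

**Step 1: an eigenvector in $M_V$.** We produce one explicit element of $M_V$. The constant map $m=v_\lambda$ is $U$-equivariant, so
$$\varphi(s):=u(s)^{-1}v_\lambda\in M_V.$$
By (7), $z*\varphi=z^{2\langle\lambda,\rho^\vee\rangle}\varphi$, so $\varphi$ is homogeneous of degree $\langle\lambda,\rho^\vee\rangle$. Its $v_\lambda$-coefficient is $1$ since $u(s)\in\overline U$. From $(e+s)v_\lambda=\lambda(s)v_\lambda$ and (2), $\sigma\varphi=\lambda\varphi$. Since $\sigma$ is $W$-invariant,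
$$\sigma\cdot(w\varphi)=(w\lambda)\,(w\varphi)\qquad(w\in W).\tag{9}$$

**Step 2: $\varphi$ is invariant under $W_\lambda=\mathrm{Stab}_W(\lambda)$.** This cuts the number of coefficients to $|W\lambda|$. For generic $s$, $\sigma(s)$ is conjugate to $s$, so its eigenvalue $\lambda(s)$ on $V$ is simple. For $w\in W_\lambda$, (9) then shows that $w\varphi$ is proportional to $\varphi$ at generic $s$, and the $v_\lambda$-coefficient of both is $1$. So $w\varphi=\varphi$, and $\varphi\in V\otimes\mathcal O(\mathfrak t)^{W_\lambda}$.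

**Step 3: the coefficients lie in $E_V^W$.** The group $W_\lambda$ is generated by the reflections in the roots $\alpha$ with $\langle\lambda,\alpha^\vee\rangle=0$. Put
$$n=|W\lambda|,\qquad n_\lambda=\#\{\alpha>0:\langle\lambda,\alpha^\vee\rangle>0\}.$$
By 8.1, $\mathcal O(\mathfrak t)^{W_\lambda}$ has a homogeneous $\mathcal O(\mathfrak t)^W$-basis $q_1,\dots,q_n$ with $\sum\deg q_j=\frac12n\,n_\lambda$. It extends to an $\mathcal O(\mathfrak t)^W$-basis of $\mathcal O(\mathfrak t)$ (multiply it by an $\mathcal O(\mathfrak t)^{W_\lambda}$-basis of $\mathcal O(\mathfrak t)$ containing $1$). Write $\varphi=\sum_jq_ja_j$ with $a_j\in V\otimes\mathcal O(\mathfrak c)$ homogeneous of degree $\langle\lambda,\rho^\vee\rangle-\deg q_j$. By Lemma 8.2 there are $p_j\in\mathcal O(\mathfrak t)$ with $J(p_jq_i)/\Delta=\delta_{ij}$. As $M_V$ is a $W$-stable $\mathcal O(\mathfrak t)$-module, $J(p_j\varphi)\in M_V^{\mathrm{sign}}$, so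
$$a_j=J(p_j\varphi)/\Delta\in E_V^W,\qquad a_j(0)\in A_V.\tag{10}$$

**Step 4: independence.** We need to know that no coefficient is wasted. We have $w\varphi=\sum_j(wq_j)a_j$. For generic $s$, the $n$ nonzero vectors $(w\varphi)(s)$, $w\in W/W_\lambda$, are by (9) eigenvectors of $\sigma(s)$ with distinct eigenvalues $(w\lambda)(s)$, hence linearly independent. They lie in the span of the $n$ vectors $a_j(s)$. So
$$a_1,\dots,a_n\ \text{ are linearly independent over }\ \mathrm{Frac}\,\mathcal O(\mathfrak c).\tag{11}$$

## 9. Minuscule modules: a determinant of degree zero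

**Lemma 9.1.** Every coset of the root lattice $\mathsf Q$ in $X^*(T)$ contains a dominant $\mu$ with $\langle\mu,\alpha^\vee\rangle\in\{0,\pm1\}$ for all roots $\alpha$, such that the weights of $V_\mu$ are exactly $W\mu$ with multiplicity one.

Such $\mu$ and $V_\mu$ are called **minuscule**; characters of $G$ are included. Example: $V=k^2$ for $SL_2$ is minuscule, the adjoint module is not.

*Proof.* Fix a $W$-invariant norm on $X^*(T)\otimes\mathbb R$. The coset is $W$-stable, so we may take $\mu$ dominant of minimal length in it. If $\langle\mu,\alpha^\vee\rangle\ge2$ for some root $\alpha$, then $|\mu-\alpha|^2=|\mu|^2-(\alpha,\alpha)(\langle\mu,\alpha^\vee\rangle-1)<|\mu|^2$, a contradiction; applied to $\pm\alpha$, this gives the first claim. All weights of $V_\mu$ lie in the coset and have length $\le|\mu|$, with equality only on $W\mu$. By minimality they all lie in $W\mu$, and $\mu$ has multiplicity one. $\square$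

**Proposition 9.2.** If $V=V_\lambda$ is minuscule, then $A_V=V$.

*Proof.* Here $n=\dim V$. For $\alpha>0$ the numbers $\langle\lambda,\alpha^\vee\rangle$ are $0$ or $1$, so $n_\lambda=\sum_{\alpha>0}\langle\lambda,\alpha^\vee\rangle=2\langle\lambda,\rho^\vee\rangle$. The determinant of $(a_1,\dots,a_n)$ in a weight basis of $V$ is nonzero by (11). The $\mu$-coefficient of $a_j$ has degree $\deg a_j-\langle\mu,\rho^\vee\rangle$, so the determinant is homogeneous of degree
$$\sum_j\big(\langle\lambda,\rho^\vee\rangle-\deg q_j\big)-\sum_{\mu\in W\lambda}\langle\mu,\rho^\vee\rangle=n\langle\lambda,\rho^\vee\rangle-\tfrac12n\,n_\lambda-0=0 .$$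
(The last sum is $0$: $\sum_{\mu\in W\lambda}\mu$ is $W$-invariant, so it vanishes on coroots.) So the determinant is a nonzero constant, the $a_j(0)$ form a basis of $V$, and (10) applies. $\square$

## 10. Quasi-minuscule modules: the count yields exactly $eV$

Not every $G$ has enough minuscule modules: if $X^*(T)=\mathsf Q$, then Lemma 9.1 needs only $\mu=0$. The next modules to try have one more weight, $0$. There the count of Section 9 breaks, because $n=|W\lambda|<\dim V$. In the smallest case, $\mathfrak g=\mathfrak{sl}_2$ and $V=\mathfrak{sl}_2$ with $\lambda=\alpha$, one finds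
$$\varphi(s)=\mathrm{Ad}(u(s)^{-1})E_0=E_0-tH_0-t^2F_0,$$
so in the basis $1,t$ over $k[t^2]$ we get $a_1=E_0-t^2F_0$ and $a_2=-H_0$. At $0$ they span $\langle E_0,H_0\rangle=[e,\mathfrak{sl}_2]$, and $F_0$ is missing. For $PGL_2$ it is missing from $A_V$ altogether, by Section 4; for $SL_2$ it comes from products. In general the count gives $eV$.

Let $\mathfrak g_i$ be a simple ideal of $\mathfrak g$, $R_i$ its roots, $\lambda$ the highest short root of $R_i$ (all roots are "short" if $R_i$ is simply laced), and $V=V_\lambda$. Here $\lambda\in\mathsf Q\subseteq X^*(T)$. The other simple ideals and the centre of $\mathfrak g$ act trivially on $V$.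

**Step 1: the weights of $V$ are the short roots of $R_i$, each with multiplicity one, and $0$.** We use the textbook fact that $V_\mu$ has every dominant $\nu\le\mu$ as a weight. Let $\mu\neq0$ be a dominant element of $\mathbb ZR_i$. A dominant weight is a nonnegative rational combination of simple roots, so $\mu\ge0$, and $0$ is a weight of $V_\mu$. Some simple $e_\beta$ with $\beta\in R_i$ does not kill the zero weight space; otherwise it would consist of highest weight vectors of weight $0\ne\mu$. So the root $\beta$ is a weight of $V_\mu$, and so is its dominant conjugate. That conjugate is $\lambda$ or the highest root, and both are $\ge\lambda$. Hence $\mu\ge\lambda$. Consequently the only nonzero dominant weight of $V_\lambda$ is $\lambda$. The short roots form one $W$-orbit, so they are the nonzero weights, with multiplicity one. And $0$ is a weight, because it lies in the $\lambda$-string from $\lambda$ to $s_\lambda\lambda=-\lambda$.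

Grade $V$ by $\rho^\vee$: $V=\bigoplus_{d\in\mathbb Z}V_{(d)}$. Roots have nonzero height, so $V_{(0)}$ is the zero weight space. Only the $\mathfrak g_i$-component of $e$ acts on $V$.

**Proposition 10.1.** $eV\subseteq A_V$.

*Proof.* Let $n$ be the number of short roots of $R_i$, so $n=|W\lambda|$, and let $r_0=\dim V_{(0)}$.

**Step 2: the nilpotent $e$ on $V$.** We compute its rank and the degrees of $V/eV$. All $2\rho^\vee$-weights on $V$ are even. So $V$ is a sum of $r_0$ irreducible modules for $(e,2\rho^\vee,f)$, of dimensions $2m_1+1,\dots,2m_{r_0}+1$ and top degrees $m_1,\dots,m_{r_0}$. Hence $\dim V^e=r_0$, $\mathrm{rk}(e|_V)=n$, $\sum m_i=\frac n2$, and $V/eV$ has degrees $-m_1,\dots,-m_{r_0}$.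

**Step 3: the image of $\sigma$ is a free summand.** We look for a free module of rank $n$ containing the $a_j$. By (7), $\sigma:V\otimes\mathcal O(\mathfrak c)\to V\otimes\mathcal O(\mathfrak c)$ is homogeneous of degree $1$: $z*(\sigma F)=z^2\sigma(z*F)$. Let $\mathcal P$ be its image and $C$ its cokernel. For generic $s$, $\sigma(s)$ is conjugate to $s$ and has exactly $r_0$ zero eigenvalues, so $C$ has rank $r_0$. Since $\sigma(0)=e$, $C/\mathcal O(\mathfrak c)_+C=V/eV$ has dimension $r_0$. By graded Nakayama, $C$ is generated by $r_0$ homogeneous elements. The kernel of the resulting surjection $\mathcal O(\mathfrak c)^{r_0}\to C$ has rank $0$ and lies in a free module, so it is $0$; thus $C$ is graded free. Therefore $\mathcal P$ is a graded direct summand of $V\otimes\mathcal O(\mathfrak c)$ of rank $n$, and its fibre at $0$ is the kernel of $V\to V/eV$, that is $eV$, of dimension $n$. By the same Nakayama argument, $\mathcal P$ is graded free, and the degrees of a homogeneous basis are those of $eV$. Their sum is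
$$\mathrm{tr}(\rho^\vee|_V)-\mathrm{tr}(\rho^\vee|_{V/eV})=0+\sum m_i=\tfrac n2 .$$

**Step 4: the $a_j$ lie in $\mathcal P$.** We have $\lambda\varphi=\sigma\varphi\in\mathcal P\otimes_{\mathcal O(\mathfrak c)}\mathcal O(\mathfrak t)$, and $(V\otimes\mathcal O(\mathfrak t))/(\mathcal P\otimes_{\mathcal O(\mathfrak c)}\mathcal O(\mathfrak t))=C\otimes_{\mathcal O(\mathfrak c)}\mathcal O(\mathfrak t)$ is free, hence torsion free. So $\varphi\in\mathcal P\otimes_{\mathcal O(\mathfrak c)}\mathcal O(\mathfrak t)$. Expand $\varphi$ in a basis of $\mathcal P$, with coefficients in $\mathcal O(\mathfrak t)$, and apply $p\mapsto J(p_jp)/\Delta$ to the coefficients. This gives $a_j=J(p_j\varphi)/\Delta\in\mathcal P$.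

**Step 5: the determinant.** We repeat the count of Section 9 inside $\mathcal P$. For $\alpha\in R_i$, $\alpha\neq\pm\lambda$, we have $|\langle\lambda,\alpha^\vee\rangle|\le|\langle\alpha,\lambda^\vee\rangle|$ because $\lambda$ is short, and the product is $\le3$. So $|\langle\lambda,\alpha^\vee\rangle|\le1$, while $\langle\lambda,\lambda^\vee\rangle=2$. Therefore $2\langle\lambda,\rho^\vee\rangle=\sum_{\alpha>0}\langle\lambda,\alpha^\vee\rangle=n_\lambda+1$. The determinant of $(a_1,\dots,a_n)$ in a homogeneous basis of $\mathcal P$ is nonzero by (11), and its degree is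
$$n\langle\lambda,\rho^\vee\rangle-\tfrac12n\,n_\lambda-\tfrac n2=0 .$$
So it is a nonzero constant, the $a_j$ form a basis of $\mathcal P$, and the $a_j(0)$ span $eV$. Apply (10). $\square$

## 11. The adjoint module outside type $B$

**Proposition 11.1.** If $R_i$ is not of type $B_n$, $n\ge1$ (with $B_1=A_1$, $B_2=C_2$), then $A_{\mathfrak g_i}=\mathfrak g_i$.

We start from $eV\subseteq A_V$ and enlarge by $G$-maps, using (8). We write $e$ for its $\mathfrak g_i$-component; "simple root" means simple root of $R_i$.

**Case (a): $R_i$ simply laced of rank $\ge2$.** Here $V=\mathfrak g_i$, so $A_{\mathfrak g_i}\supseteq[e,\mathfrak g_i]$, and $A_{\mathfrak g_i}$ is a Lie subalgebra by (8) applied to the bracket. Since $[e,f_\beta]=c_\beta h_\beta$ and $[e,h]=-\sum_\beta c_\beta\beta(h)e_\beta$, it contains $\mathfrak t_i=\mathfrak t\cap\mathfrak g_i$ and all simple $e_\beta$. In particular it is $\mathfrak t_i$-stable.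

It remains to find the $f_\beta$. By invariance of the form, the degree $-1$ part of $[e,\mathfrak g_i]$ is the orthogonal, inside the span of the $f_\beta$, of $\{x=\sum x_\beta e_\beta:[e,x]=0\}$. Now
$$[e,x]=\sum_{\{\beta,\beta'\}\text{ adjacent}}(c_\beta x_{\beta'}-c_{\beta'}x_\beta)[e_\beta,e_{\beta'}],$$
where the brackets are nonzero of distinct weights. The diagram is connected, so $[e,x]=0$ forces $x\in ke$. So $[e,\mathfrak g_i]$ contains $\{\sum y_\beta f_\beta:\sum_\beta c_\beta y_\beta(e_\beta,f_\beta)=0\}$. As the rank is at least $2$, for each $\beta$ this space has an element with $y_\beta\ne0$. By $\mathfrak t_i$-stability, $f_\beta\in A_{\mathfrak g_i}$. Hence $A_{\mathfrak g_i}=\mathfrak g_i$. (In rank one the only such element is $0$, in line with the example of Section 10.)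

**Case (b): $R_i$ of type $C_n$ ($n\ge3$), $F_4$ or $G_2$.** Since $-w_0\lambda$ is again the dominant short root, $V\cong V^*$. Let $\langle\cdot,\cdot\rangle$ be a nondegenerate invariant form on $V$; it pairs $V_{(d)}$ with $V_{(-d)}$.

*Step 1: $V_{(\ge0)}\subseteq A_V$.* We have $(eV)^\perp=V^e$, so $(eV)_{(d)}$ is the annihilator of $(V^e)_{(-d)}$ in $V_{(d)}$. By $\mathfrak{sl}_2$-theory $V^e$ lives in degrees $\ge0$. If $x\in V^e$ has degree $0$, it has weight $0$, and the vectors $e_\beta x$ have distinct weights; so all vanish, and $x$, if nonzero, would be a highest weight vector of weight $0\neq\lambda$. So $x=0$. Hence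
$$V^e\subseteq V_{(>0)},\qquad V_{(\ge0)}\subseteq eV\subseteq A_V .$$

*Step 2: $V_{(-1)}\subseteq A_V$.* It suffices that $(V^e)_{(1)}=0$. Let $x=\sum x_\alpha v_\alpha\in V^e$, the sum over short simple $\alpha$, with $0\ne v_\alpha\in V_\alpha$. Suppose first that $\alpha$ is adjacent to a long simple $\beta$. Then $\langle\alpha,\beta^\vee\rangle=-1$ and $\alpha-\beta$ is not a weight, so $f_\beta v_\alpha=0$, $h_\beta v_\alpha=-v_\alpha$, and therefore $e_\beta v_\alpha\neq0$. As $\beta$ is not a weight of $V$, the component of $ex$ of weight $\alpha+\beta$ is $c_\beta x_\alpha e_\beta v_\alpha$; so $x_\alpha=0$. Next, let $\alpha,\alpha'$ be adjacent short simple roots with $x_\alpha=0$. The component of $ex$ of weight $\alpha+\alpha'$ is $c_\alpha x_{\alpha'}e_\alpha v_{\alpha'}$, and $e_\alpha v_{\alpha'}\ne0$ for the same reason ($\langle\alpha',\alpha^\vee\rangle=-1$, and $\alpha'-\alpha$ is not a weight); so $x_{\alpha'}=0$. The short simple roots form a connected subdiagram, one of them adjacent to a long simple root. So $x=0$.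

*Step 3: $e_\alpha,f_\alpha\in A_{\mathfrak g_i}$ for $\alpha$ short simple.* This gives operators preserving $A_V$. Define the $G$-map $\pi:V\otimes V\to\mathfrak g_i$ by $(\pi(v\otimes v'),x)=\langle xv,v'\rangle$ for $x\in\mathfrak g_i$. Let $0\ne v_{\pm\alpha}\in V_{\pm\alpha}$; these vectors lie in $A_V$ by Steps 1 and 2. Also $f_\alpha v_\alpha$ and $e_\alpha v_{-\alpha}$ lie in $V_{(0)}\subseteq A_V$. The element $\pi(f_\alpha v_\alpha\otimes v_{-\alpha})$ has weight $-\alpha$ and pairs with $e_\alpha$ to
$$\langle e_\alpha f_\alpha v_\alpha,v_{-\alpha}\rangle=\langle h_\alpha v_\alpha,v_{-\alpha}\rangle=2\langle v_\alpha,v_{-\alpha}\rangle\ne0,$$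
where $e_\alpha v_\alpha=0$ because $2\alpha$ is not a weight. So it is a nonzero multiple of $f_\alpha$, and $f_\alpha\in A_{\mathfrak g_i}$ by (8). Likewise $\pi(e_\alpha v_{-\alpha}\otimes v_\alpha)$ has weight $\alpha$ and pairs with $f_\alpha$ to $\langle f_\alpha e_\alpha v_{-\alpha},v_\alpha\rangle=\langle-h_\alpha v_{-\alpha},v_\alpha\rangle=2\langle v_{-\alpha},v_\alpha\rangle\neq0$. So $e_\alpha\in A_{\mathfrak g_i}$.

*Step 4: $A_V=V$.* By (8) for the action $\mathfrak g_i\otimes V\to V$, $A_V$ is stable under these $e_\alpha,f_\alpha$. So is $F:=A_V^\perp\subseteq(eV)^\perp=V^e$. For $x\in F$ we have $ex=0$ and $ef_\alpha x=0$, so $0=[e,f_\alpha]x=c_\alpha h_\alpha x$. Thus $F$ lies in $V_{(>0)}$ and in the sum of the $V_\gamma$ with $\gamma$ orthogonal to all short simple roots; such $\gamma$, having positive degree, are short roots. But no short root is orthogonal to all short simple roots: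

* $C_n$, $n\ge3$: orthogonality to all $\epsilon_k-\epsilon_{k+1}$ forces all coordinates to be equal, which is impossible for $\pm\epsilon_j\pm\epsilon_l$, $j\ne l$.
* $F_4$: the short simple roots are $\epsilon_4$ and $\frac12(\epsilon_1-\epsilon_2-\epsilon_3-\epsilon_4)$. A short root orthogonal to $\epsilon_4$ is $\pm\epsilon_j$ with $j\le3$, which is not orthogonal to the second.
* $G_2$: the short roots form an $A_2$, in which no two roots are orthogonal.

So $F=0$ and $A_V=V$.

*Step 5: conclusion.* $A_{\mathfrak g_i}\supseteq\pi(V\otimes V)=\mathfrak g_i$, since $\pi\neq0$ and $\mathfrak g_i$ is irreducible. $\square$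

## 12. Generating $\mathcal O(G)$: proof of (2)⇒(1)

Assume that no coroot is divisible by $2$ in $X_*(T)$.

**Step 1: $A_{\mathfrak g_i}=\mathfrak g_i$ for every simple ideal $\mathfrak g_i$.** This is where the hypothesis enters. Suppose first that some minuscule $V_\mu$ is nontrivial on $\mathfrak g_i$. Its dual is minuscule too, so $A_{V_\mu}=V_\mu$ and $A_{V_\mu^*}=V_\mu^*$ by 9.2. The $G$-map $V_\mu\otimes V_\mu^*\to\mathfrak g_i^*\cong\mathfrak g_i$, $v\otimes\xi\mapsto(x\mapsto\xi(xv))$, is nonzero, hence surjective, and (8) gives the claim.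

Otherwise all minuscule weights in $X^*(T)$ vanish on the coroots of $R_i$. By 9.1 every $\chi\in X^*(T)$ is a minuscule weight plus an element of $\mathsf Q$, so on the coroots of $R_i$ it agrees with an element of $\mathbb ZR_i$. If $R_i$ were of type $B_n$, $n\ge1$, a short root $\alpha$ would satisfy $\langle\beta,\alpha^\vee\rangle\in2\mathbb Z$ for all $\beta\in R_i$. Then $\langle\chi,\alpha^\vee\rangle$ would be even for all $\chi\in X^*(T)$, i.e. $\alpha^\vee\in2X_*(T)$, contrary to assumption. So $R_i$ is not of type $B_n$, and 11.1 applies.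

**Step 2: $A=\mathcal O(G)$.** We collect enough modules for a faithful representation. Choose finitely many minuscule weights $\mu_1,\dots,\mu_l$ whose classes generate $X^*(T)/\mathsf Q$ (possible by 9.1), and put $Y=\bigoplus_jV_{\mu_j}\oplus\bigoplus_i\mathfrak g_i$. An element of the kernel of $G\to GL(Y)$ acts trivially on $[\mathfrak g,\mathfrak g]=\bigoplus_i\mathfrak g_i$ and on the centre of $\mathfrak g$, so it is central and lies in $T$. There it is killed by $\mathsf Q$ and by all $\mu_j$, hence by $X^*(T)$; so it is trivial. Thus $G$ is a closed subgroup of $GL(Y)$, and $\mathcal O(G)$ is generated by the matrix coefficients of $Y$ and $Y^*$ ($\det^{-1}$ is a polynomial in the coefficients of $Y^*$). By 9.2 (for $V_{\mu_j}$ and its dual) and Step 1 (with $\mathfrak g_i^*\cong\mathfrak g_i$), all of these lie in $A$. Hence $A=\mathcal O(G)$.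

By 7.1(c), $E(X)=\mathcal O(G\times\mathfrak t)$ through $\kappa^*$. This proves (2)⇒(1), and with the deduction in Section 3 it proves Theorem A. $\blacksquare$

## 13. A coroot divisible by two: (1)⇔(1′) and (1)⇒(2)

**(1)⇔(1′).** We show that an abstract isomorphism forces equality. Let $\Theta:\mathcal O(G\times\mathfrak t)\to E$ be a $G$-equivariant isomorphism of $\mathcal O(\mathfrak t)$-algebras. Composed with $E\subseteq\mathcal O(G\times\mathfrak t)$ it is the pullback along a $G$-equivariant morphism $G\times\mathfrak t\to G\times\mathfrak t$ over $\mathfrak t$. By equivariance this has the form $(g,s)\mapsto(g\,\delta(s),s)$, where $(\delta(s),s)$ is the image of $(1,s)$. It is an automorphism, with inverse $(g,s)\mapsto(g\,\delta(s)^{-1},s)$. So the composite is surjective and $E=\mathcal O(G\times\mathfrak t)$. The converse is trivial.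

**(1)⇒(2).** We imitate the $PGL_2$ computation at a generic point of a root hyperplane. Suppose a coroot lies in $2X_*(T)$; after conjugating by $W$ it is $\alpha^\vee$ with $\alpha$ simple. Put $c=c_\alpha$. Then $h_\alpha$ has only even eigenvalues on every $G$-module $V$. Let $V_{\ge0}$ be the sum of its eigenspaces with eigenvalue $\ge0$.

**Step 1: reduction to $ce_\alpha+s$.** We conjugate $e+s$ so that only $\alpha$ matters. Let $\mathfrak t^\circ=\{s:\beta(s)\neq0\ \forall\beta\in R_+\setminus\{\alpha\}\}$, and fix $s_0\in\mathfrak t^\circ$ with $\alpha(s_0)=0$. For $s\in\mathfrak t^\circ$, $\mathrm{ad}(ce_\alpha+s)$ on $\mathrm{Lie}\,U_{P_\alpha}$ is triangular for the height filtration, with diagonal entries $\beta(s)\ne0$; so it is invertible. Since $U_{P_\alpha}$ is normal in $P_\alpha$, $\mathrm{Ad}(U_{P_\alpha})$ preserves $ce_\alpha+s+\mathrm{Lie}\,U_{P_\alpha}$, which contains $e+s$. By 5.1(b) there is a morphism $u':\mathfrak t^\circ\to U_{P_\alpha}$ with $e+s=\mathrm{Ad}(u'(s))(ce_\alpha+s)$. For $m\in\mathrm{Mor}_U(\mathfrak b,V)$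 set $P(a,s)=m(ae_\alpha+s)$. Then on $\mathfrak t^\circ$
$$\tilde m(s)=u(s)^{-1}u'(s)\,P(c,s).\tag{12}$$

**Step 2: a differential equation for $P$.** This encodes equivariance under $\exp(ke_\alpha)$. As $\mathrm{Ad}(\exp(\varepsilon e_\alpha))(ae_\alpha+s)=(a-\varepsilon\alpha(s))e_\alpha+s$, we have $\exp(\varepsilon e_\alpha)P(a,s)=P(a-\varepsilon\alpha(s),s)$. Differentiating at $\varepsilon=0$, and then in $a$,
$$e_\alpha P=-\alpha(s)\,\partial_aP,\qquad e_\alpha\partial_aP=-\alpha(s)\,\partial_a^2P.\tag{13}$$

**Step 3: the values at $s_0$ of the generators of $E$.** Put $g_0=u(s_0)^{-1}u'(s_0)$.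

* For every $m$: by (13), $e_\alpha P(c,s_0)=0$, so $\tilde m(s_0)\in g_0\ker(e_\alpha|_V)\subseteq g_0V_{\ge0}$.
* Let $\tilde m\in M_V^{\mathrm{sign}}$. Then $\tilde m$ is divisible by $\Delta$, hence by $\alpha$, so by (12) $P(c,s)=\alpha(s)p(s)$ with $p\in V\otimes\mathcal O(\mathfrak t^\circ)$. Since $\Delta/\alpha$ does not vanish at $s_0$, $(\tilde m/\Delta)(s_0)\in k\,g_0p(s_0)$. Dividing the first equation of (13) at $a=c$ by $\alpha$ gives $e_\alpha p(s)=-(\partial_aP)(c,s)$. So $e_\alpha^2p(s_0)=\alpha(s_0)(\partial_a^2P)(c,s_0)=0$. Here parity enters: as an $\mathfrak{sl}_2$-module for $(e_\alpha,h_\alpha,f_\alpha)$, $V$ is a sum of irreducibles of odd dimension $2l+1$, on which $\ker e_\alpha^2$ has weights $\{2l,2l-2\}$ if $l\ge1$ and $\{0\}$ if $l=0$, all $\ge0$. (On a module of dimension $2$ it would also contain the weight $-1$.) Hence $(\tilde m/\Delta)(s_0)\in g_0V_{\ge0}$.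

**Step 4: a proper subalgebra.** By Step 3, restriction to $G\times\{s_0\}$ maps the generators of $E$ into $\mathcal B=\bigoplus_{V\,irr}V^*\otimes g_0V_{\ge0}\subseteq\mathcal O(G)$. This is a subalgebra: a product of $g\mapsto\xi(gg_0v)$ and $g\mapsto\xi'(gg_0v')$ is the coefficient of $g_0(v\otimes v')$, we have $V_{\ge0}\otimes V'_{\ge0}\subseteq(V\otimes V')_{\ge0}$, and $G$-projections to irreducible summands preserve the $\ge0$ parts. It is proper, because $h_\alpha$ has the negative eigenvalue $-2$ on the simple ideal of $\mathfrak g$ containing $e_\alpha$. As $\mathcal O(G\times\mathfrak t)$ restricts onto $\mathcal O(G)$, $E\neq\mathcal O(G\times\mathfrak t)$. $\blacksquare$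

## 14. Divisible coroots and $SO_{2n+1}$ factors: (2)⇔(3)

**(2)⇒(3).** For $SO_{2n+1}$ the cocharacter lattice is $\mathbb Z^n$, and the coroots of the short roots $\epsilon_j$ are $2\epsilon_j^*$. So a direct factor $SO_{2n+1}$ produces a coroot divisible by $2$.

**(3)⇒(2).** Suppose $\alpha^\vee\in2X_*(T)$ with $\alpha\in R_i$. We must split off a factor.

**Step 1: $R_i$ is of type $B_n$ and $\alpha$ is a short root.** The number $\langle\beta,\alpha^\vee\rangle$ is even for all roots $\beta$, and the same holds for all $W$-conjugates of $\alpha$. If $R_i$ has rank $1$, it is $A_1=B_1$. If the rank is at least $2$, some $\beta\in R_i$, $\beta\ne\pm\alpha$, is not orthogonal to $\alpha$, so $\langle\beta,\alpha^\vee\rangle=\pm2$. Then $\langle\alpha,\beta^\vee\rangle=\pm1$ and $(\beta,\beta)=2(\alpha,\alpha)$. So $\alpha$ is short and $R_i$ is of type $B_n$, $C_n$ or $F_4$. In types $C_n$ ($n\ge3$) and $F_4$ a short simple root, which is $W$-conjugate to $\alpha$, has pairing $-1$ with an adjacent short simple root; this excludes these types.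

**Step 2: the root datum splits.** Write the short roots of $R_i$ as $\pm\epsilon_j$, so that $\mathsf Q_i=\mathbb ZR_i=\bigoplus_j\mathbb Z\epsilon_j$. By $W$-conjugation $\epsilon_j^*=\frac12\epsilon_j^\vee\in X_*(T)$ for all $j$, that is,
$$X_*(T)\supseteq\mathsf P_i^\vee:=\mathrm{Hom}(\mathsf Q_i,\mathbb Z)=\bigoplus_j\mathbb Z\epsilon_j^*\subseteq\mathbb QR_i^\vee .$$
The map $X_*(T)\to\mathsf P_i^\vee$ given by pairing with $\mathsf Q_i$ is the identity on $\mathsf P_i^\vee$. So $X_*(T)=\mathsf P_i^\vee\oplus\mathsf Q_i^\perp$. The coroots of $R_i$, namely $\pm2\epsilon_j^*$ and $\pm\epsilon_j^*\pm\epsilon_l^*$ with $j\ne l$, lie in $\mathsf P_i^\vee$, and those of the other components lie in $\mathsf Q_i^\perp$. The roots of the other components vanish on $\mathsf P_i^\vee\subseteq\mathbb QR_i^\vee$, and those of $R_i$ vanish on $\mathsf Q_i^\perp$. So the root datum of $G$ is a direct sum, whose first summand is the root datum of $SO_{2n+1}$. Since a root datum determines the group, $G\cong SO_{2n+1}\times G'$, contrary to (3). $\blacksquare$
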